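# Functions on commuting pairs and the third Ekedahl invariant

Throughout, $\Lambda=\mathbb Q/\mathbb Z$, $[g,h]=ghg^{-1}h^{-1}$, and $Z(g)$ is the centralizer of $g$ in a finite group $G$.

## 1. Alternating functions on commuting pairs

The proof turns on the following object, which involves no geometry.

**Definition 1.** Let $G$ be a finite group. $\mathcal F(G)$ is the group of functions $f:\{(g,h)\in G^2: gh=hg\}\to\Lambda$ such that

* (F1) $f(xgx^{-1},xhx^{-1})=f(g,h)$ for all $x\in G$;
* (F2) for each $g$, the map $f(g,\cdot):Z(g)\to\Lambda$ is a homomorphism;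
* (F3) $f(g,h)=-f(h,g)$;
* (F4) $f(g,g)=0$.

Such functions come from central extensions. Recall that $H^2(G,\Lambda)$ classifies central extensions $1\to\Lambda\to\Gamma\to G\to1$ up to equivalence. Addition is the Baer sum, and $0$ is the class of the split extension. Let $\alpha$ be the class of $\Gamma$. For $gh=hg$ choose lifts $\hat g,\hat h\in\Gamma$ and put
$$c_\alpha(g,h)=[\hat g,\hat h].$$
This lies in $\Lambda$ because its image in $G$ is $[g,h]=1$. It does not depend on the lifts, because $\Lambda$ is central. Condition (F1) holds since $[\hat x\hat g\hat x^{-1},\hat x\hat h\hat x^{-1}]=\hat x[\hat g,\hat h]\hat x^{-1}=[\hat g,\hat h]$. Condition (F2) follows from $[\hat g,\hat h\hat h']=[\hat g,\hat h]\cdot\hat h[\hat g,\hat h']\hat h^{-1}$, where the conjugation by $\hat h$ does nothing. Conditions (F3) and (F4) are clear. So $c_\alpha\in\mathcal F(G)$. Commutators in a Baer sum add, so $\alpha\mapsto c_\alpha$ is a homomorphism $H^2(G,\Lambda)\to\mathcal F(G)$.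

**Definition 2.** The Bogomolov multiplier is $B_0(G)=\ker\big(H^2(G,\Lambda)\to\prod_{A\subseteq G\text{ abelian}}H^2(A,\Lambda)\big)$.

**Lemma 1.** The kernel of $\alpha\mapsto c_\alpha$ is $B_0(G)$.

*Proof.* A central extension of an abelian group $A$ by $\Lambda$ splits if and only if it is commutative. If it splits, it is $\Lambda\times A$. If it is commutative, then $\Lambda$, being divisible, is a direct summand. Now $c_\alpha=0$ says exactly that the preimage in $\Gamma$ of every abelian subgroup $A$ is commutative (any two commuting elements generate an abelian subgroup), that is, that $\alpha|_A=0$ for every such $A$. $\square$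

**Example (abelian groups).** If $A$ is finite abelian, $\mathcal F(A)$ is the group of alternating biadditive maps $A\times A\to\Lambda$, and every such $f$ is some $c_\alpha$. Indeed, write $A$ as a direct sum of cyclic groups with generators $a_1,\dots,a_r$. Let $b:A\times A\to\Lambda$ be the biadditive map with $b(a_i,a_j)=f(a_i,a_j)$ for $i<j$ and $b(a_i,a_j)=0$ otherwise. It is well defined, since $f(a_i,a_j)$ is killed by the orders of $a_i$ and $a_j$. The extension with cocycle $b$ has commutator $b(x,y)-b(y,x)$. This is alternating and agrees with $f$ on generators, so it is $f$.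

A function in $\mathcal F(G)$ obeys every rule that a commutator obeys on a single commuting pair. The commutators of a group $\Gamma$ satisfy one more law, the Jacobi (Hall–Witt) identity, which involves three elements that need not commute. So for nonabelian $G$ there may be $f\in\mathcal F(G)$ that are not of the form $c_\alpha$. These notes prove that any such $f$ forces a certain invariant of the classifying stack $BG$, the third Ekedahl invariant, to be nonzero. This answers a question from Ivan Martino, "The Ekedahl Invariants for finite groups", arXiv:1312.0476 (2013).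

## 2. The value ring, the invariants $e_i(G)$, and the two theorems

**The value ring.** Let $\mathbf k$ be a subfield of $\mathbb C$. The ring $K_0(\mathrm{Var}_{\mathbf k})$ is generated by classes $\{X\}$ of $\mathbf k$-varieties, with $\{X\}=\{Y\}+\{X\setminus Y\}$ for $Y\subset X$ closed and $\{X\}\{X'\}=\{X\times X'\}$. Write $\mathbb L^i=\{\mathbb A^i_{\mathbf k}\}$, so $\mathbb L^0=\{\operatorname{Spec}\mathbf k\}$. The Kontsevich value ring $\widehat{K_0}(\mathrm{Var}_{\mathbf k})$ is the completion of $K_0(\mathrm{Var}_{\mathbf k})[\mathbb L^{-1}]$ for the dimension filtration. The $\nu$-th step of this filtration is the subgroup generated by the $\{X\}/\mathbb L^m$ with $\dim X-m\le-\nu$. For example $\{\mathbb P^1\}=\mathbb L+1$, and $1-\mathbb L^{-1}$ is invertible with inverse $\sum_{i\ge0}\mathbb L^{-i}$.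

**Groups up to direct sum.** $L(\mathbf{Ab})$ is generated by the isomorphism classes $\{A\}$ of finitely generated abelian groups, with relations $\{A\oplus B\}=\{A\}+\{B\}$. By Krull–Schmidt it is free on $\{\mathbb Z\}$ and the $\{\mathbb Z/\ell^k\}$, $\ell$ prime, $k\geq 1$. For example $\{\mathbb Z/6\}=\{\mathbb Z/2\}+\{\mathbb Z/3\}$. The rule
$$\tau\{A\}=|A_{\rm tors}|$$
defines a homomorphism $\tau:L(\mathbf{Ab})\to\mathbb Q^\times_{>0}$. It is not injective on the span of finite groups: $\{\mathbb Z/4\}-2\{\mathbb Z/2\}\ne0$ has $\tau=1$. So $\tau(x)\ne1$ implies $x\ne0$, but not conversely.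

**Realization.** It is known (Ekedahl) that for each integer $k$ there is a unique continuous homomorphism $\mathcal H^k:\widehat{K_0}(\mathrm{Var}_{\mathbf k})\to L(\mathbf{Ab})$ with
$$\mathcal H^k(\{X\}/\mathbb L^m)=\{H^{k+2m}(X(\mathbb C),\mathbb Z)\}$$
for $X$ smooth and proper and every integer $m$. For example $\mathcal H^k(\mathbb L)=\{H^k(\mathbb P^1)\}-\{H^k(\mathrm{pt})\}$, which is $\{\mathbb Z\}$ for $k=2$ and $0$ otherwise.

Continuity is for the discrete topology on $L(\mathbf{Ab})$, and one can see it as follows. By resolution of singularities and induction on dimension, the class of a variety $Y$ is an integer combination of classes of smooth proper varieties of dimension at most $\dim Y$: cut $Y$ into smooth pieces, compactify each piece smoothly, and note that the boundaries have smaller dimension. So the $\nu$-th filtration step is generated by $\{X\}/\mathbb L^m$ with $X$ smooth proper and $\dim X-m\le-\nu$. If $2\nu>-k$, then $k+2m>2\dim X$, and $\mathcal H^k$ vanishes on all of these.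

**The invariants.** For a finite group $G$ with a faithful finite-dimensional representation $V$, the class of the classifying stack is $\{BG\}=\{GL(V)/G\}/\{GL(V)\}$. The $i$-th Ekedahl invariant is $e_i(G)=\mathcal H^{-i}(\{BG\})$. Known result (Ekedahl): $e_i(G)=0$ for $i<0$, $e_0(G)=\{\mathbb Z\}$, $e_1(G)=0$, and $e_2(G)=\{B_0(G)^\vee\}$, where $^\vee$ is the Pontryagin dual. For $i>0$, $e_i(G)$ is an integer combination of classes of finite abelian groups.

**Independence of $\mathbf k$.** Base change is a continuous homomorphism $\widehat{K_0}(\mathrm{Var}_{\mathbf k})\to\widehat{K_0}(\mathrm{Var}_{\mathbb C})$. It sends $\{BG\}$ to $\{BG\}$ by the formula for $\{BG\}$. Composed with $\mathcal H^k$ over $\mathbb C$, it satisfies the characterization of $\mathcal H^k$ over $\mathbf k$, since $X_{\mathbb C}(\mathbb C)=X(\mathbb C)$. By uniqueness, $e_i(G)$ does not depend on $\mathbf k$. From now on $\mathbf k=\mathbb C$.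

**Example (abelian groups).** Let $G$ be finite abelian and $V$ a faithful sum of $d$ characters, so $G\subset T\subset GL(V)$ with $T\cong\mathbb G_m^d$ the diagonal torus. The $T$-torsor $GL(V)\to GL(V)/T$ is Zariski-locally trivial. Hence $GL(V)/G\to GL(V)/T$ is Zariski-locally trivial with fibre $T/G$, which is again a torus of dimension $d$. So $\{GL(V)/G\}=\{GL(V)/T\}\{T\}=\{GL(V)\}$, that is, $\{BG\}=1$ and $e_3(G)=\{H^{-3}(\mathrm{pt})\}=0$. This fits with Section 1, where abelian groups had no exotic $f$.

The question is whether $e_3(G)\ne0$ can happen when $e_2(G)=0$, that is, when $B_0(G)=0$, for some $\mathbf k$ and $G$. The answer is yes, by the next two statements.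

**Theorem A.** For every finite group $G$ (and every $\mathbf k\subseteq\mathbb C$) there is a finite abelian group $Q$ such that $\tau(e_3(G))=|Q|$, $e_3(G)=0\iff Q=0$, and there is an exact sequence
$$0\to B_0(G)\to H^2(G,\Lambda)\xrightarrow{\ \alpha\mapsto c_\alpha\ }\mathcal F(G)\to Q .$$
In particular $e_3(G)\ne0$ whenever some $f\in\mathcal F(G)$ is not of the form $c_\alpha$.

**Theorem B.** Let $p$ be an odd prime, $r\ge3$, $E=\mathbb F_p^r$, and $G_{p,r}=E\times\wedge^2E$ with product $(u,a)(v,b)=(u+v,\,a+b+\tfrac12u\wedge v)$. Then $B_0(G_{p,r})=0$ (so $e_2=0$), and $\tau(e_3(G_{p,r}))\ge p^{\binom r3}>1$, so $e_3(G_{p,r})\ne0$. For $r=3$ the group has order $p^6$.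

So any $\mathbf k\subseteq\mathbb C$ works, for example with $p=3$ and a group of order $3^6=729$. Also $\tau(e_3)$ is unbounded on groups with $B_0=0$. The group $Q$ is not determined exactly for $G_{p,r}$; only the bound $|Q|\ge|\mathcal F(G)/\{c_\alpha\}|$ is used.

## 3. The groups $E\times\wedge^2E$ and the Jacobi identity

In this section we deduce Theorem B from Theorem A. The definition of $G_{p,r}$ makes sense for $r\ge2$, and we allow $r=2$ for comparison. Put $G=G_{p,r}$.

**Step 1: the structure of $G$.** The purpose is to know which pairs commute. Both bracketings of $(u,a)(v,b)(w,c)$ give $(u+v+w,\ a+b+c+\frac12(u\wedge v+u\wedge w+v\wedge w))$, so $G$ is a group. Its identity is $(0,0)$ and its inverses are $(-u,-a)$. The subgroup $\wedge^2E=\{(0,c)\}$ is central. For $g=(u,a)$ and $h=(v,b)$ we have $gh=(0,u\wedge v)\,hg$. Hence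
$$[g,h]=(0,u\wedge v),\qquad (w,c)(u,a)(w,c)^{-1}=(u,\,a+w\wedge u),$$
and $gh=hg$ if and only if $u\wedge v=0$, that is, $u$ and $v$ are linearly dependent.

The group $G$ is the free nilpotent group of class $2$ and exponent $p$ on $r$ generators. It has exponent $p$, since $(u,a)^n=(nu,na)$, and it is generated by the $(e_i,0)$, whose commutators span $\wedge^2E$. In the free such group $F$, the quotient $F/[F,F]$ has order at most $p^r$. The central subgroup $[F,F]$ is generated by $\binom r2$ commutators of order dividing $p$. So $|F|\le p^{r+\binom r2}=|G|$, and the surjection $F\to G$ is an isomorphism.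

**Step 2: $B_0(G)=0$.** Let $\alpha\in B_0(G)$, with extension $\Gamma$. By Lemma 1, $c_\alpha=0$. Every element of $\wedge^2E$ commutes with all of $G$, so the preimage $\hat Z$ of $\wedge^2E$ in $\Gamma$ is central. As $\Gamma/\hat Z=E$ is abelian, $[\Gamma,\Gamma]\subset\hat Z$ is central. So the commutator of $\Gamma$ is biadditive and factors through an alternating biadditive map $E\times E\to[\Gamma,\Gamma]$. It induces a homomorphism $\wedge^2E\to\Gamma$ with image $[\Gamma,\Gamma]$. Its composite with $\Gamma\to G$ sends $u\wedge v$ to $(0,u\wedge v)$, so it is the inclusion, which is injective. An element of $[\Gamma,\Gamma]\cap\Lambda$ is the image of some $\omega\in\wedge^2E$ and maps to $1$ in $G$, so $\omega=0$. Thus $[\Gamma,\Gamma]\cap\Lambda=0$ and $\Lambda$ embeds in $\Gamma^{ab}$. As $\Lambda$ is divisible, the embedding has a retraction $\Gamma^{ab}\to\Lambda$. The composite $\Gamma\to\Gamma^{ab}\to\Lambda$ is the identity on $\Lambda$, and its kernel maps isomorphically to $G$. So $\Gamma$ splits and $\alpha=0$.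

**Step 3: many elements of $\mathcal F(G)$.** Let $\mu:E\otimes\wedge^2E\to\frac1p\mathbb Z/\mathbb Z\subset\Lambda$ be any homomorphism, and write $\mu(u,b)=\mu(u\otimes b)$. For $u\wedge v=0$ put
$$f_\mu\big((u,a),(v,b)\big)=\mu(u,b)-\mu(v,a).\tag{1}$$
We check that $f_\mu\in\mathcal F(G)$. Conditions (F3) and (F4) are clear.

For (F2), if $u=0$ then $f_\mu(g,h)=-\mu(v,a)$ is a homomorphism in $h=(v,b)\in G$. If $u\ne0$, then $Z(g)=\{(cu,b)\}$ with product $(cu,b)(c'u,b')=((c+c')u,b+b')$, and $f_\mu(g,(cu,b))=\mu(u,b)-c\,\mu(u,a)$ is additive in $(c,b)$.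

For (F1), conjugation by $(w,c)$ changes $f_\mu(g,h)$ by $\mu(u,w\wedge v)-\mu(v,w\wedge u)$. This is $0$ if $u=0$. If $v=cu$, both terms equal $c\,\mu(u,w\wedge u)$ and cancel.

**Two generators are not enough.** Take $r=2$ and $\omega=e_1\wedge e_2$. Every $f\in\mathcal F(G_{p,2})$ is some $f_\mu$. Indeed, for central $(0,a)$ the map $f((0,a),\cdot)$ is a homomorphism on $G$, so it factors through $G/[G,G]=E$. Put $\mu(v,a)=-f((0,a),(v,b))$, which is biadditive. Then $f=f_\mu$ when one entry is central. If $g=(u,a)$ with $u\ne0$ and $h=(cu,b)$, then $h=g^c\cdot(0,b-ca)$, and $f(g,h)=c f(g,g)+f(g,(0,b-ca))=\mu(u,b)-c\mu(u,a)$.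

All these $f_\mu$ are commutators. Let $x$ act on $\mathbb F_p^3=\langle f_1,f_2,f_3\rangle$ by $f_1\mapsto f_1+f_2$, $f_2\mapsto f_2+f_3$, $f_3\mapsto f_3$. This has order $p$, since $(1+n)^p=1+n^p=1$ when $n^3=0$ and $p\ge3$. In $\Gamma_0=\mathbb F_p^3\rtimes\langle x\rangle$ we have $[x,f_1]=f_2$, $[x,f_2]=f_3$, $[f_1,f_2]=1$, and $f_3$ is central. The quotient $\Gamma_0/\langle f_3\rangle$ has class $2$ and order $p^3$, and it is generated by two elements of order $p$. Since $p$ is odd it has exponent $p$, so by freeness it is $G_{p,2}$ with $x\mapsto(e_1,0)$, $f_1\mapsto(e_2,0)$, $f_2\mapsto(0,\omega)$. Pushing out along $f_3\mapsto\frac1p$ gives $\alpha$ with $c_\alpha=f_\mu$, $\mu(e_1,\omega)=\frac1p$, $\mu(e_2,\omega)=0$. Pulling back along the automorphism that exchanges $e_1$ and $e_2$ (and sends $\omega$ to $-\omega$) gives $\mu(e_1,\omega)=0$, $\mu(e_2,\omega)=-\frac1p$. These two generate all $\mu$. So for $r=2$ we have $\mathcal F(G)=\{c_\alpha\}$, and Theorem A gives no lower bound. A relation among three independent elements is needed.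

**Step 4: Jacobi sums.** We set up the test that an $f_\mu$ must pass in order to be a commutator. Consider
$$\wedge^3E\to E\otimes\wedge^2E,\qquad x\wedge y\wedge z\mapsto x\otimes(y\wedge z)+y\otimes(z\wedge x)+z\otimes(x\wedge y).$$
The right side is trilinear and cyclically invariant. For $x=y$ it is $x\otimes(x\wedge z)+x\otimes(z\wedge x)+z\otimes 0=0$. So it is alternating, and the map is well defined. It is injective, because distinct basis vectors $e_i\wedge e_j\wedge e_k$ go to signed sums over disjoint sets of basis vectors of $E\otimes\wedge^2E$. Let $\operatorname{Jac}(\mu)\in\operatorname{Hom}(\wedge^3E,\frac1p\mathbb Z/\mathbb Z)$ be the composite of this map with $\mu$. Since $\wedge^3E$ is a subspace of $E\otimes\wedge^2E$, the map $\operatorname{Jac}$ is surjective onto a group of order $p^{\binom r3}$.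

**Step 5: if $f_\mu=c_\alpha$ then $\operatorname{Jac}(\mu)=0$.** For $x\in E$ write $\bar x=(x,0)\in G$, and let $\hat x\in\Gamma$ be a lift. On one side, (1) gives $f_\mu(\bar x,[\bar y,\bar z])=f_\mu((x,0),(0,y\wedge z))=\mu(x,y\wedge z)$. On the other side, $c_\alpha(\bar x,[\bar y,\bar z])=[\hat x,[\hat y,\hat z]]$. So it suffices to prove
$$[\hat x,[\hat y,\hat z]]\,[\hat y,[\hat z,\hat x]]\,[\hat z,[\hat x,\hat y]]=1 .\tag{2}$$

In any group put $A(x,y,z)=xyx^{-1}zx$. Expanding,
$$[[x,y],yzy^{-1}]=xyx^{-1}y^{-1}\cdot yzy^{-1}\cdot yxy^{-1}x^{-1}\cdot yz^{-1}y^{-1}=xyx^{-1}zx\cdot y^{-1}x^{-1}yz^{-1}y^{-1},$$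
which is $A(x,y,z)A(y,z,x)^{-1}$. Multiplying the three cyclic versions, the factors telescope:
$$[[x,y],yzy^{-1}]\cdot[[y,z],zxz^{-1}]\cdot[[z,x],xyx^{-1}]=1 .$$
Apply this in $\Gamma$ to $\hat x,\hat y,\hat z$. We have $\hat y\hat z\hat y^{-1}=[\hat y,\hat z]\,\hat z$. The image $[\bar x,\bar y]$ of $[\hat x,\hat y]$ is central in $G$, so $c_\alpha([\bar x,\bar y],\cdot)$ is a homomorphism $G\to\Lambda$ by (F2). It kills the commutator $[\bar y,\bar z]$. Hence $[[\hat x,\hat y],\hat y\hat z\hat y^{-1}]=[[\hat x,\hat y],\hat z]$, and similarly for the other two factors. All three factors lie in the central subgroup $\Lambda$, so inverting the product gives (2). With $f_\mu=c_\alpha$, (2) says $\mu(x,y\wedge z)+\mu(y,z\wedge x)+\mu(z,x\wedge y)=0$, that is, $\operatorname{Jac}(\mu)=0$.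

**Step 6: counting.** By the formula $f_\mu(\bar x,(0,b))=\mu(x,b)$, $\mu$ is recovered from $f_\mu$. So $\operatorname{Jac}$ is defined on the subgroup $\{f_\mu\}\subset\mathcal F(G)$. By Step 5 it kills $\{f_\mu\}\cap\{c_\alpha\}$, and by Step 4 it is onto. Hence $|\mathcal F(G)/\{c_\alpha\}|\ge p^{\binom r3}$. By Theorem A, $\mathcal F(G)/\{c_\alpha\}$ embeds in $Q$, and $\tau(e_3(G))=|Q|\ge p^{\binom r3}$. This proves Theorem B, given Theorem A. $\blacksquare$

Concretely, for $r=3$ take $\mu(e_1,e_2\wedge e_3)=\frac1p$ and $\mu=0$ on the other basis vectors $e_i\otimes(e_j\wedge e_k)$, $j<k$. The Jacobi sum on $(e_1,e_2,e_3)$ is $\frac1p+0+0\ne0$, so $f_\mu$ is not a commutator function.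

The rest of the notes proves Theorem A for an arbitrary finite group $G$.

## 4. A compactified model of $BG$ and a formula for $e_3$

**Step 1: the model.** We replace $BG$ by a variety with the right topology up to degree $4$. Let $V$ be a faithful representation of dimension $d\ge1$, $m=d+2$, $n=md$. Let $U$ be the open set of $d\times m$ matrices of rank $d$ (surjections $\mathbb C^m\to V$), with $G\subset GL(V)=GL_d$ acting by left multiplication. The action is free, because a matrix of rank $d$ is right-cancellable. Put $M=U/G$. It is a smooth connected quasi-projective variety of dimension $n$. The matrices of rank at most $d-1$ have codimension $m-d+1=3$, that is, real codimension $6$, so $U$ is $4$-connected. Hence $\pi_1(M)=G$, $H^i(M,\Lambda)=H^i(G,\Lambda)$ for $i\le4$, and $H^3(M,\mathbb Q)=H^3(U,\mathbb Q)^G=0$.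

**Step 2: the class of $BG$ in terms of $M$.** The map $U\to\mathrm{Gr}$ to the Grassmannian of $d$-dimensional quotients of $\mathbb C^m$ is a $GL_d$-torsor, hence Zariski-locally trivial. So $\{U\}=\{\mathrm{Gr}\}\{GL(V)\}$. Dividing the local product structure by $G$ gives $\{U/G\}=\{\mathrm{Gr}\}\{GL(V)/G\}$ (left and right coset spaces are isomorphic by inversion). Therefore $\{M\}=\{U\}\{BG\}$. Choosing the rows one after another,
$$\{U\}=\prod_{i=0}^{d-1}(\mathbb L^m-\mathbb L^i)=\mathbb L^n\prod_{i=0}^{d-1}(1-\mathbb L^{i-m}),$$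
and each $i-m\le-3$. Inverting with geometric series,
$$\{BG\}=\{M\}\,\mathbb L^{-n}\Big(1+\sum_{i\ge3}c_i\mathbb L^{-i}\Big),\qquad c_i\in\mathbb Z .\tag{3}$$

**Step 3: compactify and apply $\mathcal H^{-3}$.** By Hironaka, choose a smooth projective $X\supset M$ such that $D=X\setminus M=\bigcup_jD_j$ is a simple normal crossings divisor with smooth irreducible components $D_j$. That is, near each point the components through it are distinct coordinate hyperplanes. Put $D_J=\bigcap_{j\in J}D_j$, $D_\varnothing=X$. By inclusion–exclusion $\{M\}=\sum_J(-1)^{|J|}\{D_J\}$. For $i\ge3$,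
$$\mathcal H^{-3}(\{D_J\}\mathbb L^{-n-i})=\{H^{2n+2i-3}(D_J,\mathbb Z)\}=0,$$
since $2n+2i-3>2n$. By continuity only the leading term of (3) contributes. Also $H^{2n-3}(D_J)=0$ for $|J|\ge2$, because the real dimension of $D_J$ is at most $2n-4$. With Poincaré duality,
$$e_3(G)=\{H^{2n-3}(X,\mathbb Z)\}-\sum_j\{H^{2n-3}(D_j,\mathbb Z)\}=\{H_3(X,\mathbb Z)\}-\sum_j\{H_1(D_j,\mathbb Z)\}.\tag{4}$$
By universal coefficients $H_3(X)_{\rm tors}\cong H^4(X)_{\rm tors}$ and $H_1(D_j)_{\rm tors}\cong H^2(D_j)_{\rm tors}$. Thus
$$\tau(e_3(G))=|H^4(X,\mathbb Z)_{\rm tors}|\Big/\prod_j|H^2(D_j,\mathbb Z)_{\rm tors}|.\tag{5}$$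

Formula (5) is explicit in terms of $X$ and the $D_j$, but for a given $G$ we do not know $X$. The task is to read torsion in $H^4(X)$ off the group.

## 5. Gysin maps, purity, and the group $Q$

**Cohomology with supports.** For $Y\subset W$ closed, $H^i_Y(W)=H^i(W,W\setminus Y)$. For closed $Y'\subset Y\subset W$ there is a long exact sequence
$$\cdots\to H^i_{Y'}(W)\to H^i_Y(W)\to H^i_{Y\setminus Y'}(W\setminus Y')\to H^{i+1}_{Y'}(W)\to\cdots .$$

**Thom isomorphism and Gysin maps.** Let $Y$ be a closed complex submanifold of codimension $c$ in a complex manifold $W$. The Thom isomorphism $H^q(Y,A)\cong H^{q+2c}_Y(W,A)$ is $a\mapsto t\cup\tilde a$. Here $t\in H^{2c}_Y(W,\mathbb Z)$ is the Thom class for the complex orientation, and $\tilde a$ is the extension of $a$ to a tubular neighborhood. It is compatible with restriction to open subsets. For $A=\mathbb Z,\mathbb Q,\Lambda$, the Gysin map is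
$$\gamma:\bigoplus_jH^q(D_j,A)\cong\bigoplus_jH^{q+2}_{D_j}(X,A)\to H^{q+2}(X,A).$$
Let $\beta$ be the Bockstein of $0\to\mathbb Z\to\mathbb Q\to\Lambda\to0$. Since $t$ is represented by an integral cocycle of even degree, $\beta(t\cup\tilde a)=t\cup\beta(\tilde a)$, so $\gamma$ commutes with $\beta$. Put
$$Q=H^4(X,\mathbb Z)_{\rm tors}\Big/\gamma\Big(\bigoplus_jH^2(D_j,\mathbb Z)_{\rm tors}\Big).\tag{6}$$
It is finite because $H^4(X,\mathbb Z)$ is finitely generated.

**Lemma 2 (purity).** If $Y\subset W$ is a closed algebraic subset of codimension at least $c$ in a smooth variety, then $H^i_Y(W,\Lambda)=0$ for $i<2c$.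

*Proof.* Use induction on $\dim Y$; the empty set is clear. Let $Y'\subset Y$ be the union of the singular locus and the components of non-maximal dimension. In $H^i_{Y'}(W)\to H^i_Y(W)\to H^i_{Y\setminus Y'}(W\setminus Y')$ the first term vanishes by induction. The last is, by the Thom isomorphism, a cohomology group of negative degree of the manifold $Y\setminus Y'$. $\square$

**Lemma 3.** (a) $\gamma\big(\bigoplus_jH^1(D_j,\mathbb Z)\otimes\Lambda\big)\supseteq H^3(X,\mathbb Z)\otimes\Lambda$ inside $H^3(X,\Lambda)$. (b) The Bockstein induces $H^3(X,\Lambda)\big/\gamma\big(\bigoplus_jH^1(D_j,\Lambda)\big)\cong Q$.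

*Proof.* (a) The weight spectral sequence $E_1^{-q,s}=H^{s-2q}(D^{[q]},\mathbb Q)(-q)\Rightarrow H^{s-q}(M,\mathbb Q)$, with $D^{[q]}=\bigsqcup_{|J|=q}D_J$, degenerates at $E_2$ (Deligne, *Théorie de Hodge II*, 3.2.13). The differential $d_1:E_1^{-1,3}\to E_1^{0,3}$ is, up to sign, the Gysin map $\bigoplus_jH^1(D_j,\mathbb Q)\to H^3(X,\mathbb Q)$, and nothing nonzero follows $E_1^{0,3}$. So the cokernel of this Gysin map is $E_2^{0,3}$, a graded piece of $H^3(M,\mathbb Q)=0$. Hence $\gamma:\bigoplus_jH^1(D_j,\mathbb Z)\to H^3(X,\mathbb Z)$ has finite cokernel. Tensoring with $\Lambda$ is right exact and kills finite groups, so $\bigoplus_jH^1(D_j,\mathbb Z)\otimes\Lambda\to H^3(X,\mathbb Z)\otimes\Lambda$ is onto.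

(b) By universal coefficients, the Bocksteins $H^3(X,\Lambda)\to H^4(X,\mathbb Z)_{\rm tors}$ and $H^1(D_j,\Lambda)\to H^2(D_j,\mathbb Z)_{\rm tors}$ are onto, with kernels $H^3(X,\mathbb Z)\otimes\Lambda$ and $H^1(D_j,\mathbb Z)\otimes\Lambda$. Since $\beta\gamma=\gamma\beta$, $\beta$ induces a surjection from the left side of (b) to $Q$. If $\beta(x)=\gamma(t)$ with $t$ torsion, write $t=\beta(s)$. Then $\beta(x-\gamma(s))=0$, so $x-\gamma(s)\in H^3(X,\mathbb Z)\otimes\Lambda$, which is in the image of $\gamma$ by (a). So the surjection is injective. $\square$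

**What restriction to $M$ cannot see.** The first thing to try is to detect a class of $H^3(X,\Lambda)$ by restricting it to $H^3(M,\Lambda)=H^3(G,\Lambda)$, where group theory is available. One degree lower this is enough. The computation that gave (4) yields $e_2(G)=\{H_2(X)\}-\sum_j\{\mathbb Z\}$, with torsion part $H^3(X,\mathbb Z)_{\rm tors}$. Put $Z=\bigcup_{j<k}D_j\cap D_k$, of codimension at least $2$. By purity $H^2_Z(X)=H^3_Z(X)=0$, so $H^2_D(X,\Lambda)\cong\bigoplus_jH^0(D_j\setminus Z,\Lambda)=\bigoplus_jH^0(D_j,\Lambda)$. A class in $H^2(X,\Lambda)$ that dies on $M$ is therefore in $\gamma(\bigoplus H^0(D_j,\Lambda))$. Its Bockstein is $\gamma$ of torsion classes in $H^1(D_j,\mathbb Z)$, that is, $0$. So every torsion class in $H^3(X,\mathbb Z)$ is seen on $M$.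

In degree $3$, the kernel of $H^3(X,\Lambda)\to H^3(M,\Lambda)$ is the image of $H^3_D(X,\Lambda)$. Only the part from $\bigoplus_jH^1(D_j,\Lambda)$ is divided out in $Q$. The same purity argument now breaks, because $H^4_Z(X)$ need not vanish: $H^3_D(X,\Lambda)$ may contain classes whose residues live on $D_j\setminus Z$ and do not extend over the crossings. Such classes give elements of $Q$ that restrict to $0$ in $H^3(G,\Lambda)$, so no study of that restriction finds them. The way past this point is to compute $H^3_D(X,\Lambda)$ itself, through loops around the boundary. Near a crossing two such loops commute, and this is where commuting pairs enter.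

## 6. Residues are commutators

**Convention.** Identify $\pi_1(M)$ with $G$ by lifting a loop to $U$ from a base point $\tilde u_0$; its class is the $g$ with endpoint $g\tilde u_0$. If two loops have classes $g,h$, then "first the first, then the second" lifts to a path that runs from $\tilde u_0$ to $g\tilde u_0$ and then, along $g$ times the second lift, to $gh\tilde u_0$. So this is a homomorphism for that order of composition. Changing base points changes it by conjugation.

**Local monodromy.** For $x\in X$ let $J(x)=\{j:x\in D_j\}$. On a small polydisc $B\ni x$ adapted to $D$, with local equations $x_j$ of the $D_j$, we have $M\cap B\simeq(S^1)^{J(x)}$. The winding numbers of the $x_j$ identify $\pi_1(M\cap B)$ with $\mathbb Z^{J(x)}$. Let $e_j$ be the positive loop around $D_j$. This gives $\rho_x:\mathbb Z^{J(x)}\to G$, well defined up to conjugation. For example, at a point on exactly two components, $(\rho_x(e_j),\rho_x(e_k))$ is a commuting pair in $G$.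

**Circle bundles.** Put $D_j^\circ=D_j\setminus Z$ and $X^\circ=X\setminus Z$. The $D_j^\circ$ are disjoint connected closed submanifolds of $X^\circ$, and $X^\circ\setminus\bigcup_jD_j^\circ=M$. Choose disjoint tubular neighborhoods, that is, closed disc bundles $W_j\to D_j^\circ$ with the complex orientation. Let $N_j^*\subset M$ be the boundary circle bundle of $W_j$. It is a principal circle bundle, so its fibre class is central in $\pi_1(N_j^*)$, and $\pi_1(D_j^\circ)=\pi_1(N_j^*)/\langle\text{fibre}\rangle$. Let $g_j\in G$ be the image of the fibre class. Then $\pi_1(N_j^*)$ maps to $Z(g_j)$. All of this is well defined up to simultaneous conjugation in $G$.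

**The two descriptions agree at crossings.** Let $x$ lie on exactly $D_j$ and $D_k$, and let $\ell_k$ be the small positive loop $x_j=0$, $x_k=\eta e^{i\theta}$ in $D_j^\circ$ (other coordinates $0$). For $0<\delta\ll\eta$ the set $\{|x_j|\le\delta,|x_k|=\eta\}$ (other coordinates $0$) lies in $W_j$. The loop $e_k$, given by $x_j=\delta$, $x_k=\eta e^{i\theta}$, lies in $W_j\setminus D_j^\circ$, which retracts onto $N_j^*$. Letting $\delta\to0$ shows that its projection to $D_j^\circ$ is homotopic to $\ell_k$. The loop $e_j$, a small positive circle around $D_j^\circ$, becomes the fibre class. So $\ell_k$ lifts to $e_k$, and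
$$(g_j,\ \text{this lift of }\ell_k)\ \text{ is simultaneously conjugate to }\ (\rho_x(e_j),\rho_x(e_k)).\tag{7}$$

**Residues.** Let $\operatorname{res}_j:H^2(M,\Lambda)\to H^3_{D_j^\circ}(X^\circ,\Lambda)\cong H^1(D_j^\circ,\Lambda)$ be the $j$-th component of the connecting map of the pair $(X^\circ,M)$, followed by the inverse Thom isomorphism. We want its value on loops.

**Step 1: a model.** Let $\Delta$ be an oriented disc, $\Delta^*=\Delta\setminus0$, $T=\Delta^*\times S^1$, and let
$$\operatorname{res}:H^2(T,\Lambda)\to H^3(\Delta\times S^1,T;\Lambda)\cong H^1(S^1,\Lambda)=\Lambda,$$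
the last identification being evaluation on the positive generator. It is an isomorphism, because $H^2$ and $H^3$ of $\Delta\times S^1\simeq S^1$ vanish. Let $e_1$ be the positive loop in $\Delta^*$ and $e_2$ that in $S^1$. Since $T$ is a $K(\mathbb Z^2,1)$, there is a map $\kappa:H^2(T,\Lambda)=H^2(\mathbb Z^2,\Lambda)\to\Lambda$ that sends an extension to $[\hat e_1,\hat e_2]$. It is a homomorphism, and it is injective, since a commutative extension by $\Lambda$ splits. Its source is isomorphic to $\Lambda$. An injective endomorphism of $\Lambda$ is bijective on each finite group $\Lambda[N]$ of elements killed by $N$, hence bijective. So $\kappa$ is bijective, and $\operatorname{res}=\varepsilon\circ\kappa$ for one fixed $\varepsilon\in\operatorname{Aut}(\Lambda)$. We never need to know $\varepsilon$.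

**Step 2: transport to $M$.** Let $\ell:S^1\to D_j^\circ$ be a loop and $\tilde\ell:S^1\to N_j^*$ a lift. It exists, since an oriented circle bundle over $S^1$ is trivial. The section $\tilde\ell$ trivializes $\ell^*W_j$ as an oriented disc bundle, $\ell^*W_j\cong\Delta\times S^1$, with $\{1\}\times S^1$ mapping by $\tilde\ell$. This gives a map of pairs $(\Delta\times S^1,T)\to(X^\circ,M)$ that covers $\ell$ and pulls the Thom class back to the Thom class. On $\pi_1(T)$ it sends $e_1$ to $g_j$ and $e_2$ to the class of $\tilde\ell$ in $Z(g_j)$. By naturality of connecting maps, Thom isomorphisms and extension classes,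
$$(\operatorname{res}_j\alpha)(\ell)=\varepsilon\big(c_\alpha(g_j,\tilde\ell)\big)\qquad(\alpha\in H^2(M,\Lambda)=H^2(G,\Lambda)).\tag{8}$$

## 7. $H^3_D(X,\Lambda)$ as residues with a sign condition at crossings

For $x$ on exactly $D_j$ and $D_k$ let $\ell_k\subset D_j^\circ$ be as above, and let $\ell_j\subset D_k^\circ$ be the small positive loop around $D_j$.

**Lemma 4.** Restriction to $X^\circ$ identifies $H^3_D(X,\Lambda)$ with
$$\mathcal T=\Big\{(\theta_j)\in\bigoplus_jH^1(D_j^\circ,\Lambda):\ \theta_j(\ell_k)=-\theta_k(\ell_j)\ \text{ for all such }x\Big\}.\tag{9}$$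

*Proof.* All coefficients are $\Lambda$.

**Step 1: reduce to a map $\partial$.** By purity $H^3_Z(X)=0$, so the sequence
$$0\to H^3_D(X)\to H^3_{D\setminus Z}(X^\circ)=\bigoplus_jH^1(D_j^\circ)\xrightarrow{\ \partial\ }H^4_Z(X)$$
is exact. Here $\partial$ is the composite $H^3_{D\setminus Z}(X^\circ)\to H^3(X^\circ)\to H^4_Z(X)$. We must find $\ker\partial$.

**Step 2: make the question local.** Let $Z_3\subset Z$ be the closed set of points on at least three components. It has codimension at least $3$, so $H^4_{Z_3}(X)=0$ and $H^4_Z(X)\hookrightarrow H^4_{Z\setminus Z_3}(X\setminus Z_3)$. Now $Z\setminus Z_3$ is a closed submanifold of codimension $2$ in $X\setminus Z_3$. The latter group is therefore $\bigoplus_CH^0(C)$ over its components $C$. For a small polydisc $B$ around any point of $C$, the $C$-component of $\partial\theta$ is detected in $H^4_{Z\cap B}(B)\cong H^0(C\cap B)$. So $\partial\theta=0$ if and only if $\partial\theta|_B=0$ for one (equivalently, any) point of each $C$.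

**Step 3: the local kernel.** Let $x\in C$ lie on exactly $D_j,D_k$. As $B$ is contractible, $H^3(B\setminus Z)\cong H^4_{Z\cap B}(B)$. So the local kernel is the kernel of $H^1(D_j^\circ\cap B)\oplus H^1(D_k^\circ\cap B)\to H^3(B\setminus Z)$. By the sequence of the pair $(B\setminus Z,M\cap B)$ this is the image of $H^2(M\cap B)=H^2(\mathbb Z^2,\Lambda)$ under residues. The two summands are identified with $\Lambda$ by evaluation on $\ell_k$ and on $\ell_j$. Consider a class with $[\hat e_j,\hat e_k]=\lambda$. The map of pairs $(\Delta\times S^1,T)\to(B\setminus Z,M\cap B)$, $(z,w)\mapsto(x_j=\delta z,\ x_k=\eta w)$ with other coordinates $0$, covers $\ell_k$, respects Thom classes, and sends $e_1\mapsto e_j$, $e_2\mapsto e_k$. So the residue on $\ell_k$ is $\varepsilon([\hat e_j,\hat e_k])=\varepsilon(\lambda)$. Exchanging $j$ and $k$, the residue on $\ell_j$ is $\varepsilon([\hat e_k,\hat e_j])=-\varepsilon(\lambda)$. Since $\kappa$ is bijective, $\lambda$ takes all values in $\Lambda$, and the local kernel is $\{(a,-a):a\in\Lambda\}$. $\square$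

The sequence of the pair $(X,M)$ now reads
$$H^2(G,\Lambda)=H^2(M,\Lambda)\xrightarrow{\ \delta\ }\mathcal T\to H^3(X,\Lambda),\qquad\delta\alpha=(\operatorname{res}_j\alpha)_j,\tag{10}$$
and it is exact in the middle.

**The subgroup $\bigoplus_jH^1(D_j,\Lambda)$ of $\mathcal T$.** The composite $H^1(D_j,\Lambda)\cong H^3_{D_j}(X)\to H^3_D(X)\to\bigoplus_kH^1(D_k^\circ,\Lambda)$ is restriction to $D_j^\circ$ in the $j$-th component and $0$ in the others. It is injective, because $H^1_{D_j\cap Z}(D_j)=0$ by purity. So $\bigoplus_jH^1(D_j,\Lambda)\subset\mathcal T$, and on this subgroup the map $\mathcal T\to H^3(X,\Lambda)$ is $\gamma$. If $s=(s_j)$ lies in this subgroup, then $s_j(\ell_k)=0$ at every crossing, because $\ell_k$ is contractible in $D_j$.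

## 8. Every commuting pair is visible at the crossings

Formulas (7) and (8) only involve pairs of the form $(\rho_x(e_j),\rho_x(e_k))$. The next lemma says that these control all of $\mathcal F(G)$.

**Lemma 5.** Let $c\in\mathcal F(G)$. If $c(\rho_x(e_j),\rho_x(e_k))=0$ for every $x$ lying on exactly two components $D_j,D_k$, then $c=0$.

*Proof.* **Step 1: $c$ vanishes on the local monodromy at every point.** Let $y\in X$ be arbitrary and $J=J(y)$. The image of $\rho_y$ is abelian, so by (F2) and (F3) the map $(a,b)\mapsto c(\rho_y(a),\rho_y(b))$ is biadditive on $\mathbb Z^J$. It vanishes on $(e_j,e_j)$ by (F4). For $j\ne k$ in $J$ choose a point $x$ near $y$ on exactly $D_j$ and $D_k$. Up to conjugation, $\rho_x$ is the restriction of $\rho_y$, so the map vanishes on $(e_j,e_k)$ by hypothesis and (F1). Hence it is zero.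

**Step 2: realize a commuting pair by a torus in $M$.** Let $gh=hg$, $N=|G|$, $\zeta=e^{2\pi i/N}$. Choose a basis of $V$ with $g=\operatorname{diag}(\zeta^{a_l})$ and $h=\operatorname{diag}(\zeta^{b_l})$, and linearly independent rows $w_1,\dots,w_d\in\mathbb C^m$. For $(s,t)\in(\mathbb C^*)^2$ let $\tilde\varphi(s,t)\in U$ be the matrix with $l$-th row $s^{a_l}t^{b_l}w_l$. Then $\tilde\varphi(\zeta s,t)=g\tilde\varphi(s,t)$ and $\tilde\varphi(s,\zeta t)=h\tilde\varphi(s,t)$. So $\tilde\varphi$ descends, via $(S,T)=(s^N,t^N)$, to a morphism $\varphi:\mathbb G_m^2\to M$. The positive loop in $S$ lifts to the path of $s$ from $1$ to $\zeta$, along which $\tilde\varphi$ goes from $\tilde\varphi(1,1)$ to $g\tilde\varphi(1,1)$, and similarly for $T$. So on $\pi_1$ the positive loops in $S$ and $T$ go to $g$ and $h$, up to simultaneous conjugation.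

**Step 3: move the torus to the boundary.** One would like to extend $\varphi$ to the origin $S=T=0$ and read off the monodromy there. But $\varphi$ is only a rational map $\mathbb P^2\dashrightarrow X$. It becomes a morphism $\varphi:P'\to X$ after finitely many blow-ups at points lying over $\mathbb P^2\setminus\mathbb G_m^2$. The strict transform of the line $\{S=0\}$ maps isomorphically to that line. Let $b\in P'$ be its point over the origin. Near $b$ there are coordinates $(u,v)$ centered at $b$ with
$$S=uv^k,\qquad T=v\qquad\text{for some }k\ge0,$$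
and the strict transform is $\{u=0\}$. This follows by induction on the number of blow-ups, starting from $(u,v)=(S,T)$. A blow-up away from the current point changes nothing near it. A blow-up at the current point replaces $(u,v)$ by $(u/v,v)$ near the new point of the strict transform, and $k$ by $k+1$. So near $b$ the preimage of $\mathbb G_m^2$ is $\{uv\ne0\}$. Along the positive loop in $u$, $S$ winds once and $T$ not at all. Along the one in $v$, $S$ winds $k$ times and $T$ once. These loops map to $g$ and $g^kh$ respectively.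

**Step 4: read off the monodromy at $y=\varphi(b)$.** Let $J=J(y)$ and let $x_j$ ($j\in J$) be local equations of the $D_j$ at $y$. Since $\varphi(\{uv\ne0\})\subset M$, the function $x_j\circ\varphi$ vanishes at most on $\{uv=0\}$. So $x_j\circ\varphi=(\text{unit})\cdot u^{r_j}v^{q_j}$. The unit contributes no winding on small loops. With $r=(r_j)$ and $q=(q_j)$ in $\mathbb Z^J$ this gives, up to simultaneous conjugation, $g=\rho_y(r)$ and $g^kh=\rho_y(q)$. By Step 1, (F1), (F2) and (F4),
$$0=c(g,g^kh)=k\,c(g,g)+c(g,h)=c(g,h).$$
So the unknown $k$ does no harm. $\square$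

## 9. The order of $Q$ is $\tau(e_3(G))$

**Lemma 6.** $\gamma:\bigoplus_jH^2(D_j,\mathbb Z)_{\rm tors}\to H^4(X,\mathbb Z)_{\rm tors}$ is injective.

*Proof.* **Step 1: lift to $\Lambda$-coefficients.** Let $t$ be in the kernel, and let $s\in\bigoplus_jH^1(D_j,\Lambda)$ have Bockstein $t$. Then $\beta\gamma(s)=\gamma(t)=0$, so $\gamma(s)\in H^3(X,\mathbb Z)\otimes\Lambda$. By Lemma 3(a) we may subtract from $s$ an element of $\bigoplus_jH^1(D_j,\mathbb Z)\otimes\Lambda$, which has zero Bockstein, and assume $\gamma(s)=0$.

**Step 2: the class comes from the group, and vanishes.** By (10), $s=\delta\alpha$ in $\mathcal T$ for some $\alpha\in H^2(G,\Lambda)$. At a point $x$ on exactly $D_j,D_k$ we have $s_j(\ell_k)=0$ by Section 7. So (7) and (8) give $0=s_j(\ell_k)=\varepsilon\big(c_\alpha(\rho_x(e_j),\rho_x(e_k))\big)$, and $c_\alpha$ vanishes on $(\rho_x(e_j),\rho_x(e_k))$. By Lemma 5, $c_\alpha=0$. Then (8) gives $\operatorname{res}_j\alpha=0$ for all $j$. So $s=\delta\alpha=0$ and $t=\beta(s)=0$. $\square$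

By Lemma 6 and (6), formula (5) reads $\tau(e_3(G))=|Q|$. In particular $e_3(G)=0$ implies $Q=0$. Conversely, suppose $Q=0$. By Lemma 6 again, $H^4(X,\mathbb Z)_{\rm tors}\cong\bigoplus_jH^2(D_j,\mathbb Z)_{\rm tors}$, so the torsion parts in (4) cancel and $e_3(G)$ is a multiple of $\{\mathbb Z\}$. By Ekedahl's result quoted in Section 2, $e_3(G)$ is also a combination of classes of finite groups. As $L(\mathbf{Ab})$ is free on $\{\mathbb Z\}$ and the $\{\mathbb Z/\ell^k\}$, this forces $e_3(G)=0$. So $e_3(G)=0\iff Q=0$.

## 10. The map $\mathcal F(G)\to Q$ and its kernel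

**Step 1: from $f$ to residues.** We define residues by copying (8), with $f$ in place of a commutator. Let $f\in\mathcal F(G)$. The composite
$$\pi_1(N_j^*)\to Z(g_j)\xrightarrow{\ f(g_j,\cdot)\ }\Lambda$$
is a homomorphism by (F2). It kills the fibre class, which maps to $g_j$, by (F4). It is independent of choices by (F1). So it defines $\theta_j^f\in H^1(D_j^\circ,\Lambda)$, with
$$\theta_j^f(\ell)=f(g_j,\tilde\ell)\quad\text{for any lift }\tilde\ell\text{ of }\ell .\tag{11}$$
At a point $x$ on exactly $D_j,D_k$, (7) gives $\theta_j^f(\ell_k)=f(\rho_x(e_j),\rho_x(e_k))$ and $\theta_k^f(\ell_j)=f(\rho_x(e_k),\rho_x(e_j))$. These are opposite by (F3). Hence $\theta^f=(\theta^f_j)\in\mathcal T$. So the four axioms of $\mathcal F(G)$ are what one needs to build an element of $H^3_D(X,\Lambda)$. Define the homomorphism $\mathcal F(G)\to Q$ as the composite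
$$f\mapsto\theta^f\in\mathcal T\to H^3(X,\Lambda)\to H^3(X,\Lambda)\big/\gamma\Big(\bigoplus_jH^1(D_j,\Lambda)\Big)\cong Q,$$
using Lemma 3(b).

**Step 2: the kernel contains every $c_\alpha$.** Let $\varepsilon_*$ be the automorphism of $H^2(G,\Lambda)$ induced by $\varepsilon$. Pushing out extensions along $\varepsilon$ gives $c_{\varepsilon_*\alpha}=\varepsilon\circ c_\alpha$. Comparing (8) and (11), $\theta^{c_{\varepsilon_*\alpha}}=\delta\alpha$, which maps to $0$ in $H^3(X,\Lambda)$ by (10). Every class in $H^2(G,\Lambda)$ is of the form $\varepsilon_*\alpha$.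

**Step 3: the kernel contains nothing else.** Suppose $f\mapsto0$. Then the image of $\theta^f$ in $H^3(X,\Lambda)$ is $\gamma(s)$ for some $s\in\bigoplus_jH^1(D_j,\Lambda)$. By (10) there is $\alpha\in H^2(G,\Lambda)$ with
$$\theta^f=s+\delta\alpha\quad\text{in }\mathcal T .$$
Evaluate the $j$-th component on $\ell_k$ at a point $x$ on exactly $D_j,D_k$. Since $s_j(\ell_k)=0$, (7), (8) and (11) give
$$f(\rho_x(e_j),\rho_x(e_k))=\varepsilon\big(c_\alpha(\rho_x(e_j),\rho_x(e_k))\big).$$
Lemma 5 applied to $f-\varepsilon\circ c_\alpha\in\mathcal F(G)$ gives $f=\varepsilon\circ c_\alpha=c_{\varepsilon_*\alpha}$.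

Steps 2 and 3 show exactness at $\mathcal F(G)$, and Lemma 1 shows exactness at $B_0(G)$ and at $H^2(G,\Lambda)$. Together with Section 9 this proves Theorem A, and with Section 3 also Theorem B. $\blacksquare$
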